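\title{The dimension of the set of lengths of double normals}


\begin{abstract}
A double normal of a convex body is a chord orthogonal to supporting hyperplanes at both of its endpoints. It was conjectured that for every convex body in $\mathbb R^3$ the set of lengths of its double normals has packing dimension at most $3/4$. We disprove this. In $\mathbb R^{d+1}$, for every $d\ge 1$, the largest possible dimension of this set, packing or Hausdorff, is $\min\{1,d/2\}$, and it is attained by bodies with $C^2$ boundary arbitrarily close to a ball. In the sense of Baire category, most convex bodies have a set of lengths of packing dimension exactly $\min\{1,d/2\}$. In $\mathbb R^3$ the set of lengths is nevertheless always Lebesgue-null, while in each higher dimension it can contain an interval.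
\end{abstract}


\section{The question and the results}

Let $d\ge1$, and let $\mathcal K$ be the set of convex bodies (compact convex sets with non-empty interior) in $\mathbb R^{d+1}$, with the Pompeiu--Hausdorff metric. A \emph{chord} of $K\in\mathcal K$ is a segment $xy$ joining two boundary points. It is an \emph{affine diameter} if there are parallel supporting hyperplanes at $x$ and $y$, and a \emph{double normal} if moreover it is orthogonal to these hyperplanes. We orient double normals, writing $u=(x-y)/|x-y|$ for the \emph{direction} of $xy$. Thus, for distinct $x,y\in K$, the segment $xy$ is a double normal if and only if $K$ lies in the slab that is orthogonal to $xy$ and bounded by the hyperplanes through its endpoints: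
\begin{equation}\label{eq:slab}
\langle y,u\rangle\le\langle z,u\rangle\le\langle x,u\rangle\qquad\text{for all }z\in K .
\end{equation}
Let $\operatorname{sp}(K)\subset(0,\infty)$ be the set of lengths of the double normals of $K$. It is not empty: if $|x-y|$ is the diameter of $K$, then $\langle z-y,u\rangle\le|z-y|\le|x-y|=\langle x-y,u\rangle$ for $z\in K$, and symmetrically at $y$, so $xy$ is a double normal. For a ball, $\operatorname{sp}(K)$ is one point. For an ellipsoid with $d+1$ different semiaxes $a_i$ it is $\{2a_1,\dots,2a_{d+1}\}$. How large can $\operatorname{sp}(K)$ be?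

There is a natural bound. Section~\ref{sec:upper} shows in a few lines that two double normals with directions $u,v$ have lengths that differ by at most a constant times $|u-v|^2$. The directions lie on the $d$-dimensional sphere, and a map under which distances are at most squared, up to a constant, at least halves the dimension. So $\operatorname{sp}(K)$ has dimension at most $d/2$, and of course at most $1$. Put
\[
s_d=\min\{1,d/2\}.
\]

We say that \emph{most} $K\in\mathcal K$ have a property if the bodies without it form a set of first category, that is, a countable union of nowhere dense sets. (By Blaschke's selection theorem $\mathcal K$ is locally compact, so it is a Baire space and the notion is not void.) Write $\dim_H$ and $\dim_P$ for Hausdorff and packing dimension. It is known that for most $K$ one has $\dim_P\operatorname{sp}(K)=\frac12$ if $d=1$, $\dim_P\operatorname{sp}(K)\ge\frac34$ if $d=2$, and $\dim_P\operatorname{sp}(K)=1$ if $d\ge3$. Rivi\`ere, Rouyer, V\^ilcu and Zamfirescu~\cite{RRVZ} posed the following conjecture: \emph{if $d=2$, then $\dim_P\operatorname{sp}(K)\le\frac34$ for every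 $K\in\mathcal K$.} The number $\frac34$ lies halfway between the values for $d=1$ and $d\ge3$, but it is smaller than the natural bound $s_2=1$. The conjecture is false.

\begin{theorem}\label{thm:A}
Let $d=2$. Arbitrarily close to the unit ball of $\mathbb R^3$ there is a convex body $K$ with $C^2$ boundary such that
\[
\dim_P\operatorname{sp}(K)\ \ge\ \dim_H\operatorname{sp}(K)\ \ge\ \frac{\log4}{\log5}\ >\ 0.86\ >\ \frac34 .
\]
\end{theorem}

The same method gives the sharp bound in all dimensions.

\begin{theorem}\label{thm:B}
For every $d\ge1$,
\[
\max_{K\in\mathcal K}\dim_P\operatorname{sp}(K)=\max_{K\in\mathcal K}\dim_H\operatorname{sp}(K)=s_d ,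
\]
and both maxima are attained by bodies with $C^2$ boundary arbitrarily close to the unit ball. In particular they equal $1$ for $d=2$. Moreover, if $d=2$, then $\operatorname{sp}(K)$ has Lebesgue measure zero for every $K\in\mathcal K$, while for every $d\ge3$ there is $K\in\mathcal K$ such that $\operatorname{sp}(K)$ contains an interval.
\end{theorem}

\begin{theorem}\label{thm:C}
For every $d\ge1$ and most $K\in\mathcal K$, $\dim_P\operatorname{sp}(K)=s_d$. In particular, for $d=2$ the known generic bound $\dim_P\operatorname{sp}(K)\ge\frac34$ improves to $\dim_P\operatorname{sp}(K)=1$.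
\end{theorem}

\subsection*{The idea}
A double normal involves two boundary points at once. We decouple them: if $\partial K$ contains a spherical cap centered at $0$, every normal to that cap passes through $0$. If the boundary opposite to the cap is described by its distance from $0$, then the critical points of this distance give double normals (Section~\ref{sec:caps}). In this way a ball with a small bump carries the critical values of a compactly supported non-negative $C^2$ function of $d$ variables into $\operatorname{sp}(K)$, up to a bi-Lipschitz map. It remains to build a $C^2$ function with many critical values, and a self-similar staircase does this (Section~\ref{sec:stairs}). Section~\ref{sec:attain} combines the two and proves Theorem~\ref{thm:A} and the attainment part of Theorem~\ref{thm:B}. Section~\ref{sec:null} treats nullness for $d=2$, and Section~\ref{sec:most} proves Theorem~\ref{thm:C}.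

\subsection*{Conventions}
We write $B(p,\varrho)$ and $\overline B(p,\varrho)$ for the open and closed balls with center $p$ and radius $\varrho$. For a bounded set $F\subset\mathbb R$ let $N_\delta(F)$ be the least number of sets of diameter at most $\delta$ that cover $F$, and $\overline{\dim}_BF=\limsup_{\delta\to0}\log N_\delta(F)/\log(1/\delta)$ the upper box dimension. It does not change when $F$ is replaced by its closure. Packing dimension is given by
\begin{equation}\label{eq:pack}
\dim_PF=\inf\Big\{\sup_i\overline{\dim}_BF_i\ :\ F\subset\bigcup_{i\in\mathbb N}F_i,\ F_i\text{ bounded}\Big\}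
\end{equation}
(\cite[Section 3.4]{Falconer}). Since $\dim_H$ is countably stable and $\dim_HF_i\le\overline{\dim}_BF_i$, we have $\dim_HF\le\dim_PF\le\overline{\dim}_BF$. Bi-Lipschitz maps preserve these dimensions. The \emph{mass distribution principle} says: if $\mu$ is a Borel probability measure on $F$ and $\mu(B)\le c(\operatorname{diam}B)^s$ for all Borel sets $B$ of sufficiently small diameter, then $\mathcal H^s(F)\ge1/c>0$, so $\dim_HF\ge s$.

\section{Length as a function of direction, and the upper bounds}\label{sec:upper}

Let $xy$ and $x'y'$ be double normals of $K$ with directions $u,v$ and lengths $\ell,\ell'$. By \eqref{eq:slab}, $K$ lies in a slab of width $\ell'$ orthogonal to $v$, hence $\ell\langle u,v\rangle=\langle x-y,v\rangle\le\ell'$. Therefore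
\[
\ell-\ell'\le\ell(1-\langle u,v\rangle)=\tfrac{\ell}{2}|u-v|^2 ,
\]
and by exchanging the roles of the two chords,
\begin{equation}\label{eq:quad}
|\ell-\ell'|\le C|u-v|^2,\qquad C=\tfrac12\operatorname{diam}K .
\end{equation}
With $u=v$ this says that the length depends only on the direction. (It is the width of $K$ in that direction.) So if $A\subset S^d$ denotes the set of directions of double normals, there is a function $\ell\colon A\to\mathbb R$ with $\operatorname{sp}(K)=\ell(A)$.

The sets $A$ and $\operatorname{sp}(K)$ are compact. Indeed, lengths of double normals are at least the minimal width of $K$, which is positive. So any sequence of double normals has a subsequence whose endpoints converge to two distinct points of $K$, and \eqref{eq:slab} passes to the limit.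

\begin{proposition}\label{prop:upper}
For every $K\in\mathcal K$, $\dim_P\operatorname{sp}(K)\le\overline{\dim}_B\operatorname{sp}(K)\le s_d$.
\end{proposition}

\begin{proof}
Cover $S^d$ by $O(\delta^{-d})$ sets of diameter at most $\delta$. By \eqref{eq:quad} the images under $\ell$ of their intersections with $A$ cover $\operatorname{sp}(K)$ and have diameter at most $C\delta^2$. So $N_{C\delta^2}(\operatorname{sp}(K))=O(\delta^{-d})$ and $\overline{\dim}_B\operatorname{sp}(K)\le d/2$. A bounded subset of $\mathbb R$ has upper box dimension at most $1$.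
\end{proof}

\section{A bump opposite to a spherical cap}\label{sec:caps}

Fix a unit vector $e$ and identify $e^\perp$ with $\mathbb R^d$. For $t\in\mathbb R^d$ put $u(t)=(e+t)/|e+t|$. For $z$ with $\langle z,e\rangle>0$ let $t(z)\in\mathbb R^d$ be given by $z=\langle z,e\rangle(e+t(z))$, so that $|z|=\langle z,e\rangle\sqrt{1+|t(z)|^2}$. Recall that the \emph{gauge} of a convex body $K$ with $0\in\operatorname{int}K$ is the function $g(z)=\min\{s\ge0: z\in sK\}$. It is convex, positively homogeneous of degree $1$ and positive off $0$, and $K=\{g\le1\}$. Conversely, every finite function with these properties is the gauge of such a body. We work with gauges because perturbing $K$ then amounts to adding a function, and convexity can be checked locally.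

Let $K_1$ be a convex body with $0\in\operatorname{int}K_1$ and gauge $g_1$, and let $a>0$, $0<\omega\le1$ be such that
\begin{equation}\label{eq:cap}
g_1(u(t))=g_1(-u(t))=1/a\qquad\text{whenever }|t|<\omega .
\end{equation}
So $\partial K_1$ contains two opposite caps of the sphere of radius $a$ about $0$. Let $P=\{z:\langle z,e\rangle>0,\ |t(z)|<\omega\}$. This is an open convex cone, and $g_1(z)=|z|/a$ on $P\cup(-P)$. For a $C^2$ function $\varphi$ with compact support let $\|\varphi\|_{C^2}$ be the largest of the suprema of $|\varphi|$, of $|\nabla\varphi|$ and of the operator norm of $D^2\varphi$. Let $\varphi\ge0$ be a $C^2$ function on $\mathbb R^d$ with compact support in $\{|t|<\omega\}$, and let $M>0$ be such that $\|\varphi\|_{C^2}\le M$. For $\varepsilon>0$ put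
\[
g_\varepsilon(z)=g_1(z)-\varepsilon|z|\varphi(t(z))\ \text{ for }z\in P,\qquad g_\varepsilon(z)=g_1(z)\ \text{ for }z\notin P,
\]
and $K_\varepsilon=\{g_\varepsilon\le1\}$. In the directions $u(t)$, $|t|<\omega$, the boundary of $K_\varepsilon$ is at distance $\rho(\varphi(t))$ from $0$, where
\[
\rho(v)=\Big(\frac1a-\varepsilon v\Big)^{-1}.
\]

The first lemma says that $K_\varepsilon$ is convex for small $\varepsilon$, where ``small'' depends only on $a$ and $M$.

\begin{lemma}\label{lem:body}
Let $0<\varepsilon\le\frac1{15aM}$. Then $K_\varepsilon$ is a convex body with gauge $g_\varepsilon$ and with Hausdorff distance at most $2a^2\varepsilon M$ from $K_1$. For $0\le v\le M$ we have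
\begin{equation}\label{eq:rho}
a\le\rho(v)\le\min\{2a,\ a+2a^2\varepsilon v\},\qquad \varepsilon a^2\le\rho'(v)\le4\varepsilon a^2 .
\end{equation}
If $K_1$ is the unit ball, then $\partial K_\varepsilon$ is of class $C^2$.
\end{lemma}

\begin{proof}
Since $\varepsilon v\le\frac1{15a}<\frac1{2a}$ for $0\le v\le M$, we have $a\le\rho(v)\le2a$. Then $\rho(v)-a=a\varepsilon v\rho(v)\le2a^2\varepsilon v$, and $\rho'=\varepsilon\rho^2$ gives the rest of \eqref{eq:rho}.

The function $g_\varepsilon$ is continuous because $\varphi$ vanishes near $|t|=\omega$. It is positively homogeneous and, as $\varepsilon\varphi<\frac1{2a}$, positive off $0$. The point to prove is convexity. For $z\in P$,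
\[
g_\varepsilon(z)=\langle z,e\rangle\,G(t(z)),\qquad G=h\Big(\frac1a-\varepsilon\varphi\Big),\qquad h(t)=\sqrt{1+|t|^2}.
\]
The Hessian of $h$ has the eigenvalue $(1+|t|^2)^{-3/2}$ in the direction of $t$ and $(1+|t|^2)^{-1/2}$ in the orthogonal directions. So for $|t|<1$ it is at least $2^{-3/2}I$ and has norm at most $1$. Moreover $h\le\sqrt2$ and $|\nabla h|\le1$ there, so
\[
\|D^2(h\varphi)\|\le h\|D^2\varphi\|+2|\nabla h||\nabla\varphi|+\varphi\|D^2h\|\le(\sqrt2+3)M<5M .
\]
Hence $D^2G\ge\big(2^{-3/2}/a-5\varepsilon M\big)I$, which is positive definite because $5\varepsilon M\le\frac1{3a}$ and $2^{-3/2}>\frac13$. So $G$ is convex on $\{|t|<\omega\}$, and $g_\varepsilon$ is convex on $P$: if $G$ is convex, then so is its perspective $(\alpha,p)\mapsto\alpha G(p/\alpha)$, $\alpha>0$.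

Let $O$ be the complement of the closed set $\{0\}\cup\{z:\langle z,e\rangle>0,\ t(z)\in\operatorname{supp}\varphi\}$. On $O$ we have $g_\varepsilon=g_1$, and $P\cup O=\mathbb R^{d+1}\setminus\{0\}$. So every point other than $0$ is the center of a ball on which $g_\varepsilon$ is convex. A function of one variable that is locally convex on an interval is convex there, so $g_\varepsilon$ is convex on every segment that misses $0$. A segment through $0$ is a limit of segments missing $0$, and $g_\varepsilon$ is continuous. Thus $g_\varepsilon$ is convex and is the gauge of $K_\varepsilon$.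

Since $g_\varepsilon\le g_1$, $K_1\subset K_\varepsilon$. A point $z\in K_\varepsilon\setminus K_1$ lies in $P$ and has $a<|z|\le\rho(\varphi(t(z)))\le a+2a^2\varepsilon M$, so it is within $2a^2\varepsilon M$ of the point $az/|z|\in K_1$.

Finally, if $g_1(z)=|z|$, then $g_\varepsilon$ is $C^2$ off $0$. By homogeneity $\langle\nabla g_\varepsilon(z),z\rangle=g_\varepsilon(z)>0$, so its gradient does not vanish and $\partial K_\varepsilon=\{g_\varepsilon=1\}$ is $C^2$.
\end{proof}

The second lemma turns critical points of $\varphi$ into double normals. The unperturbed cap does half of the work: because it is centered at $0$, its normal at $-au_0$ points along $u_0$ whatever $u_0$ is, so only the condition at the other endpoint remains.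

\begin{lemma}\label{lem:critical}
Let $0<\varepsilon\le\frac1{15aM}$ and $|t_0|<\omega$. Put $u_0=u(t_0)$, $x=\rho(\varphi(t_0))u_0$ and $y=-au_0$.
\begin{enumerate}
\item[(i)] If $\nabla\varphi(t_0)=0$, then $xy$ is a double normal of $K_\varepsilon$, of length $a+\rho(\varphi(t_0))$.
\item[(ii)] If $t_0$ is a strict local maximum of $\varphi$, then there is $\delta>0$ such that $|x'-y'|<|x-y|$ for all $(x',y')\in K_\varepsilon^2\setminus\{(x,y)\}$ with $|x'-x|\le\delta$ and $|y'-y|\le\delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $g_\varepsilon(x)=g_\varepsilon(y)=1$. Near $y\in-P$ we have $g_\varepsilon(z)=|z|/a$, so $\nabla g_\varepsilon(y)=-u_0/a$. Near $x\in P$ we have $g_\varepsilon(z)=|z|(\frac1a-\varepsilon\varphi(t(z)))$. The gradient of $\varphi\circ t$ vanishes at $x$, so $\nabla g_\varepsilon(x)=u_0/\rho(\varphi(t_0))$. By convexity, every $z\in K_\varepsilon$ satisfies $1\ge g_\varepsilon(z)\ge1+\langle\nabla g_\varepsilon(p),z-p\rangle$ for $p\in\{x,y\}$, that is, $-a\le\langle z,u_0\rangle\le\rho(\varphi(t_0))$. This is \eqref{eq:slab}.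

(ii) Choose $\delta>0$ such that $\overline B(x,\delta)\subset P$, $\overline B(y,\delta)\subset-P$, and $\varphi(t(x'))<\varphi(t_0)$ whenever $|x'-x|\le\delta$ and $t(x')\ne t_0$. If $x'\in K_\varepsilon\cap\overline B(x,\delta)$, then $|x'|\le\rho(\varphi(t(x')))\le\rho(\varphi(t_0))=|x|$, with equality throughout only if $t(x')=t_0$ and $|x'|=|x|$, i.e.\ $x'=x$. If $y'\in K_\varepsilon\cap\overline B(y,\delta)$, then $|y'|\le a$. So $|x'-y'|\le|x'|+|y'|\le|x|+a=|x-y|$. Equality forces $x'=x$, $|y'|=a$ and $y'$ opposite to $x$, i.e.\ $y'=y$.
\end{proof}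

\section{Functions with many critical values}\label{sec:stairs}

\subsection{The trade-off, and two generations on a line}
We want a $C^2$ function on $\mathbb R^d$ with a large set of critical values. Suppose that in generation $n$ it takes $2^{dn}$ values, each on its own cube of side about $r^n$, and that values are adjusted by about $q^n$ when passing from generation $n-1$ to generation $n$. To fit $2^d$ disjoint closed cubes of side $r$ into a unit cube we need $r<\frac12$. A change of height $q^n$ over a distance $r^n$ costs a second derivative of size $(q/r^2)^n$, so for a $C^2$ limit we want $q<r^2$. Together, $q<\frac14$. If moreover $2^dq<1$, the $2^{dn}$ values can be kept at mutual distances of order at least $q^n$, and the outcome is a set of dimension $d\log2/\log(1/q)$. For $d\le2$ the condition $q<\frac14$ is sufficient for this, and the dimension tends to $d/2$ as $q\to\frac14$. For $d\ge3$ the limit case $q=2^{-d}$ is admissible as far as smoothness is concerned, and then the values fill an interval. For $d=2$, any $q$ with $4^{-4/3}=0.157\ldots<q<\frac14$ gives a dimension larger than $\frac34$;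 we shall take $q=\frac15$.

The smallest case shows the mechanism. Let $d=1$, $q=\frac15$, $r=\frac9{20}$. Let $\theta$ be a smooth function with values in $[0,1]$, equal to $1$ on $[-\frac12,\frac12]$ and supported in $(-\frac{11}{20},\frac{11}{20})$. Put
\[
\varphi_1(t)=\tfrac15\,\theta\Big(\frac{t-\frac14}{r}\Big),\qquad
\varphi_2(t)=\tfrac1{25}\Big[\theta\Big(\frac{t+\frac14-\frac9{80}}{r^2}\Big)+\theta\Big(\frac{t-\frac14-\frac9{80}}{r^2}\Big)\Big].
\]
The function $\varphi_1$ equals $\frac15$ on $I_+=[0.025,0.475]$ and $0$ on $I_-=-I_+$. Each of $I_\pm$ contains two intervals of length $r^2=0.2025$, with centers $\pm\frac14-\frac9{80}$ and $\pm\frac14+\frac9{80}$. On the left one of the pair $\varphi_2=0$, on the right one $\varphi_2=\frac1{25}$. The supports of the terms of $\varphi_2$ lie in $I_-$ and $I_+$, where $\varphi_1$ is already constant. So $\varphi_1+\varphi_2$ is constant on each of the four intervals, with values $0,\frac1{25},\frac15,\frac6{25}$ (Figure~\ref{fig:stairs}). The costs are $|\varphi_1''|\le\frac{80}{81}\max|\theta''|$ and $|\varphi_2''|\le(\frac{80}{81})^2\max|\theta''|$. By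 Lemma~\ref{lem:critical}(i), for small $\varepsilon>0$ the unit disk with the bump given by $\varphi_1+\varphi_2$ has double normals of the four lengths $1+\rho(v)$, $v\in\{0,\frac1{25},\frac15,\frac6{25}\}$. Continuing, we get $2^n$ lengths after $n$ generations, at mutual distances at least of order $5^{-n}$. In $\mathbb R^3$ each interval is replaced by a square with four subsquares, and we get $4^n$ lengths at the same scale $5^{-n}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[->] (-6.2,0) -- (6.4,0) node[right] {$t$};
\draw (-6,0.08) -- (-6,-0.08) node[below] {\small$-\frac12$};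
\draw (6,0.08) -- (6,-0.08) node[below] {\small$\frac12$};
\draw (-6,0) -- (-2.99,0) -- (-2.87,0.48) -- (-0.43,0.48) -- (-0.31,0) -- (0.03,0)
 -- (0.30,2.4) -- (3.01,2.4) -- (3.14,2.88) -- (5.56,2.88) -- (5.69,2.4) -- (5.70,2.4) -- (5.97,0) -- (6,0);
\draw[line width=1.6pt] (-5.565,0) -- (-3.135,0);
\draw[line width=1.6pt] (-2.865,0.48) -- (-0.435,0.48);
\draw[line width=1.6pt] (0.435,2.4) -- (2.865,2.4);
\draw[line width=1.6pt] (3.135,2.88) -- (5.565,2.88);
\node[above] at (-4.35,0) {\small$0$};
\node[above] at (-1.65,0.48) {\small$\frac1{25}$};
\node[above] at (1.65,2.4) {\small$\frac15$};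
\node[above] at (4.35,2.88) {\small$\frac6{25}$};
\end{tikzpicture}
\caption{Two generations of the staircase for $d=1$, $q=\frac15$, $r=\frac9{20}$. The four intervals of the second generation (heavy) carry the four critical values $0,\frac1{25},\frac15,\frac6{25}$. The steep pieces, drawn as straight segments, stand for smooth transitions.}\label{fig:stairs}
\end{figure}

\subsection{The construction}
Let $0<q<\frac14$. Choose $r\in(\sqrt q,\frac12)$ and $\lambda>0$ with $r(1+\lambda)<\frac12$. Let $Q=[-\frac12,\frac12]^d$, $Q^+=(1+\lambda)Q$, and
\[
S_i(t)=rt+\tfrac i4,\qquad i\in\{-1,1\}^d .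
\]
The cube $S_i(Q^+)$ has center $i/4$ and half-side $r(1+\lambda)/2<\frac14$. So the cubes $S_i(Q^+)$ are pairwise disjoint and contained in $\operatorname{int}Q$. For a word $w=w_1\dots w_n$ in the alphabet $\{-1,1\}^d$ put $S_w=S_{w_1}\circ\dots\circ S_{w_n}$, and let $|w|=n$. Then
\begin{equation}\label{eq:nest}
S_{wi}(Q^+)\subset S_w(Q),\qquad\text{and the cubes }S_w(Q^+),\ |w|=n,\text{ are pairwise disjoint.}
\end{equation}
For the second statement, let $w,w'$ first differ at index $k$, with common prefix $p$. The two cubes lie in $S_p(S_{w_k}(Q^+))$ and $S_p(S_{w'_k}(Q^+))$, which are disjoint.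

Let $\theta\in C_c^\infty(\operatorname{int}Q^+)$ with $0\le\theta\le1$ and $\theta=1$ on $Q$. Let $i\mapsto b_i$ be a bijection from $\{-1,1\}^d$ onto $\{\frac j{2^d-1}:0\le j\le2^d-1\}$, and define
\[
\varphi_n=\sum_{|w|=n}q^n\,b_{w_n}\,\theta\circ S_w^{-1},\qquad \Phi_q=\sum_{n\ge1}\varphi_n .
\]
For an infinite word $w$ let $t_w$ be the point of $\bigcap_nS_{w_1\dots w_n}(Q)$, and let
\[
v(w)=\sum_{k\ge1}q^kb_{w_k},\qquad T_q=\{v(w):w\text{ an infinite word}\}.
\]
For a word $w$, infinite or of finite length at least $n$, let $v_n(w)=\sum_{k=1}^nq^kb_{w_k}$.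

\begin{lemma}\label{lem:phi}
$\Phi_q$ is a non-negative $C^2$ function with support in $Q$, and for every infinite word $w$, $\nabla\Phi_q(t_w)=0$ and $\Phi_q(t_w)=v(w)$. Moreover, for every finite word $w$ and $1\le k\le|w|$,
\begin{equation}\label{eq:plateau}
\varphi_k=q^kb_{w_k}\quad\text{on }S_w(Q).
\end{equation}
\end{lemma}

\begin{proof}
The terms of $\varphi_n$ have disjoint supports by \eqref{eq:nest}. Each inner map $S_w^{-1}$ expands by $r^{-n}$, so
\begin{equation}\label{eq:cost}
\sup\|D^j\varphi_n\|\le q^nr^{-jn}\sup\|D^j\theta\|,\qquad j=0,1,2 .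
\end{equation}
As $q<r^2$, the series converges in $C^2$. By \eqref{eq:nest} all supports lie in $\bigcup_iS_i(Q^+)\subset Q$. On $S_w(Q)\subset S_{w_1\dots w_k}(Q)$ the term of $\varphi_k$ belonging to $w_1\dots w_k$ equals $q^kb_{w_k}$ and the others vanish, which is \eqref{eq:plateau}. So $\varphi_k$ is constant on the cube $S_{w_1\dots w_k}(Q)$, which is the closure of its interior, and $\nabla\varphi_k=0$ on the whole closed cube. For an infinite word $w$, the point $t_w$ lies in all the cubes $S_{w_1\dots w_k}(Q)$, and the claim about $t_w$ follows by summation.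
\end{proof}

\begin{lemma}\label{lem:T}
\begin{enumerate}
\item[(a)] Let $q<\frac14$ and $2^dq<1$. Then $\gamma:=\frac1{2^d-1}-\frac q{1-q}>0$. If two infinite words first differ at index $k$, their values $v$ differ by at least $\gamma q^k$. If two words of length at least $n$ first differ at an index $k\le n$, their values $v_n$ differ by at least $\gamma q^k$. Moreover,
\[
\dim_HT_q\ge s(q):=\frac{d\log2}{\log(1/q)} .
\]
\item[(b)] If $d\ge3$ and $q=2^{-d}$, then $T_q=[0,\frac1{2^d-1}]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The inequality $\gamma>0$ means $1-q>q(2^d-1)$, i.e.\ $2^dq<1$. The $k$-th terms differ by at least $q^k/(2^d-1)$ and the later ones together by at most $\sum_{j>k}q^j=q^{k+1}/(1-q)$. The difference of these bounds is $\gamma q^k$. Let $\mu$ be the image on $T_q$ of the uniform Bernoulli measure on infinite words. A set $B$ with $\operatorname{diam}B<\gamma q^n$ contains only values of words with one common prefix of length $n$, so $\mu(B)\le2^{-dn}=q^{ns(q)}$ if $B$ is a Borel set. If $0<\operatorname{diam}B<\gamma$, choose $n\ge 0$ with $\gamma q^{n+1}\le\operatorname{diam}B<\gamma q^n$.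 Then $\mu(B)\le\big(\operatorname{diam}B/(\gamma q)\big)^{s(q)}$. If $\operatorname{diam}B=0$, then $\mu(B)=0$. The mass distribution principle gives the claim.

(b) Here $(2^d-1)T_q$ is the set of all $\sum_{n\ge1}j_n2^{-dn}$ with digits $0\le j_n\le2^d-1$. By expansion in base $2^d$ this is $[0,1]$.
\end{proof}

\section{Bodies with large sets of lengths}\label{sec:attain}

In this section $K_1$ is the unit ball and $a=\omega=1$, so \eqref{eq:cap} holds. We choose a $C^2$ function $\varphi\ge0$ with compact support in $\{|t|<1\}$ and take $\varepsilon$ small. By Lemma~\ref{lem:body}, $K_\varepsilon$ is a convex body with $C^2$ boundary and tends to the unit ball as $\varepsilon\to0$. By Lemma~\ref{lem:critical}(i), $\operatorname{sp}(K_\varepsilon)$ contains $1+\rho(v)$ for every critical value $v$ of $\varphi$ attained in $\{|t|<1\}$, and by \eqref{eq:rho} the map $v\mapsto1+\rho(v)$ is bi-Lipschitz on the range of $\varphi$.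

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $d=2$ and $\varphi=\Phi_{1/5}$. Its support lies in $Q\subset\{|t|\le\frac{\sqrt2}2\}$. By Lemma~\ref{lem:phi}, $\operatorname{sp}(K_\varepsilon)$ contains a bi-Lipschitz image of $T_{1/5}$. Since $4\cdot\frac15<1$, Lemma~\ref{lem:T}(a) gives $\dim_H\operatorname{sp}(K_\varepsilon)\ge s(\frac15)=\frac{\log4}{\log5}>0.86$, and $\dim_P\ge\dim_H$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}, except for nullness]
The upper bound is Proposition~\ref{prop:upper}, together with $\dim_H\le\dim_P$. It remains to find, arbitrarily close to the ball, bodies with $C^2$ boundary and $\dim_H\operatorname{sp}(K)\ge s_d$.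

\emph{Case $d\ge3$.} Take $q=2^{-d}<\frac14$ and $\varphi(t)=\Phi_q(t/\sigma)$ with $0<\sigma<1/\sqrt d$, so that the support lies in $\sigma Q\subset\{|t|<1\}$. By Lemmas~\ref{lem:phi} and~\ref{lem:T}(b), $\operatorname{sp}(K_\varepsilon)$ contains the interval $\{1+\rho(v):0\le v\le\frac1{2^d-1}\}$, so its Hausdorff dimension is $1=s_d$.

\emph{Case $d\in\{1,2\}$.} The bound $s(q)$ is less than $s_d$ for each single $q<\frac14$, so we combine countably many. Take $q_j<\frac14$ increasing to $\frac14$; then $2^dq_j<1$. Take pairwise disjoint balls $B(p_j,\sigma_j)\subset\{|t|<\frac12\}$ and put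
\[
\varphi(t)=\sum_{j\ge1}c_j\,\Phi_{q_j}\Big(\frac{\sqrt d\,(t-p_j)}{\sigma_j}\Big),
\]
with $c_j>0$ so small that the $j$-th summand has $C^2$ norm at most $2^{-j}$. Since $Q\subset\{|t|\le\sqrt d/2\}$, the $j$-th summand is supported in $\overline B(p_j,\sigma_j/2)$. Hence $\varphi$ is $C^2$, with support in $\{|t|\le\frac12\}$. On $B(p_j,\sigma_j)$ all summands but the $j$-th vanish, so the numbers in $c_jT_{q_j}$ are critical values of $\varphi$. Therefore, by Lemma~\ref{lem:T}(a),
\[
\dim_H\operatorname{sp}(K_\varepsilon)\ge\sup_js(q_j)=\frac{d\log2}{\log4}=\frac d2=s_d .\qedhere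
\]
\end{proof}

\section{Nullness in dimension three}\label{sec:null}

For $d=2$ the covering argument of Proposition~\ref{prop:upper} is exactly critical: about $\delta^{-2}$ pieces with images of length about $\delta^2$ have bounded total length, and this does not yet make $\operatorname{sp}(K)$ null. The extra gain comes from chains. If the set of directions contained an arc of length $L$, dividing it into $m$ steps would show that $\ell$ varies by at most a multiple of $m(L/m)^2=L^2/m$ along it, so $\ell$ would be constant there. Near a Lebesgue density point there are enough directions for chains of any fixed number $m$ of steps, and the points that are not density points form a set of measure zero.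

\begin{proposition}\label{prop:null}
Let $E\subset\mathbb R^2$ be compact and let $f\colon E\to\mathbb R$ satisfy $|f(p)-f(p')|\le C'|p-p'|^2$ for all $p,p'\in E$. Then $f(E)$ is Lebesgue-null.
\end{proposition}

\begin{proof}
Write $|X|$ for the area of a set $X$. Let $E'$ be the set of points of $E$ that are Lebesgue density points of $E$. Then $E\setminus E'$ has area zero, so it can be covered by countably many of its subsets, of diameters $\delta_i$ with $\sum\delta_i^2$ arbitrarily small. Their images have diameters at most $C'\delta_i^2$, so $f(E\setminus E')$ is null.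

Fix an integer $m\ge2$. For $x\in E'$ there is $\varrho_x\in(0,1)$ with $|B(x,\varrho)\setminus E|<\pi\varrho^2/m^2$ for all $0<\varrho<\varrho_x$. Let $0<\varrho<\varrho_x$ and let $y\in E$ with $|y-x|\le\varrho/2$. Let $x=z_0,z_1,\dots,z_m=y$ be equally spaced on the segment $xy$. Each open ball $B(z_j,\varrho/m)$ lies in $B(x,\varrho)$, because $\frac\varrho2+\frac\varrho m\le\varrho$. Its area is $\pi\varrho^2/m^2$, so it contains a point $a_j\in E$. We take $a_0=x$ and $a_m=y$. Then $|a_{j+1}-a_j|\le\frac{\varrho}{2m}+\frac{2\varrho}m\le\frac{3\varrho}m$, and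
\[
|f(x)-f(y)|\le\sum_{j=0}^{m-1}C'|a_{j+1}-a_j|^2\le m\,C'\,\frac{9\varrho^2}{m^2}=\frac{9C'\varrho^2}m .
\]
Hence $\operatorname{diam}f\big(E\cap\overline B(x,\varrho/2)\big)\le18C'\varrho^2/m$.

Recall the $5r$-covering lemma: a family of closed balls with bounded radii in $\mathbb R^2$ contains a disjoint subfamily such that the balls with the same centers and five times the radii cover the union of the family. Apply it to the balls $\overline B(x,\varrho_x/20)$, $x\in E'$. This yields countably many $x_i\in E'$ and, with $\varrho_i=\varrho_{x_i}/2$, disjoint balls $\overline B(x_i,\varrho_i/10)$ such that the balls $\overline B(x_i,\varrho_i/2)$ cover $E'$. The disjoint balls lie in the $1$-neighborhood of $E$, so $\sum_i\varrho_i^2\le c$ with $c$ depending only on $E$. Thus $f(E')$ has outer measure at most $18C'c/m$. Let $m\to\infty$.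
\end{proof}

\begin{proof}[Proof of nullness in Theorem~\ref{thm:B}]
Let $d=2$. The sphere $S^2$ is covered by the six sets $\{u:\pm u_j\ge\frac1{\sqrt3}\}$, $j=1,2,3$. Each is a graph over a disk in the plane orthogonal to the $j$-th axis, namely of $\pm\sqrt{1-|p|^2}$ with $|p|^2\le\frac23$. The gradient of this function has norm at most $\sqrt2$. So if $u,v$ in such a set have the projections $p,p'$, then $|u-v|^2\le3|p-p'|^2$. By \eqref{eq:quad}, $\ell$ restricted to the compact intersection of $A$ with one of these sets becomes, as a function of $p$, a function as in Proposition~\ref{prop:null} with $C'=3C$. So $\operatorname{sp}(K)=\ell(A)$ is a union of six null sets.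
\end{proof}

\section{Most convex bodies}\label{sec:most}

By \eqref{eq:pack} and Baire's theorem in $\operatorname{sp}(K)$, a lower bound for $\dim_P\operatorname{sp}(K)$ follows once $\operatorname{sp}(K)\cap I$ has large upper box dimension for every open interval $I$ that meets $\operatorname{sp}(K)$. For this to hold for most $K$, it suffices that arbitrarily close to any body with a length in $I$ there is an open set of bodies that all have, at some small scale, many separated lengths in $I$. Three points need care.
\begin{itemize}
\item Critical points are not stable in general: near a horizontal inflection point, a function such as $t^3$ loses its critical point when $\eta t$, $\eta>0$, is added. Strict local maxima of the distance are stable. So we stop the staircase at generation $n$ and put a small peak on each of the $2^{dn}$ plateaus.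
\item A given body need not have opposite spherical caps; we create them.
\item The strength $\varepsilon$ must not depend on $n$, for otherwise the lengths might be closer than a constant times $q^n$. This is where the uniform $C^2$ bound on the functions is used.
\end{itemize}

\begin{lemma}[Stability]\label{lem:stable}
Let $K\in\mathcal K$ and let $x\ne y$ in $K$ be such that, for some $\delta>0$, $|x'-y'|<|x-y|$ for all $(x',y')\in K^2\setminus\{(x,y)\}$ with $|x'-x|,|y'-y|\le\delta$. Then for every $\eta>0$ all bodies in some neighborhood of $K$ have a double normal whose length differs from $|x-y|$ by less than $\eta$.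
\end{lemma}

\begin{proof}
Otherwise there are $\eta>0$ and $K_n\to K$ without such double normals. For large $n$ let $(x_n,y_n)$ maximize $|x'-y'|$ on $K_n^2\cap(\overline B(x,\delta)\times\overline B(y,\delta))$. Since $x$ and $y$ are limits of points of $K_n$, every limit point $(x^*,y^*)$ of this sequence satisfies $|x^*-y^*|\ge|x-y|$. It lies in $K^2$ and within the $\delta$-balls, so by hypothesis $(x^*,y^*)=(x,y)$. Hence $(x_n,y_n)\to(x,y)$. For large $n$, therefore, $x_n\ne y_n$ and $(x_n,y_n)$ is a local maximum of the distance on $K_n\times K_n$. If some $z\in K_n$ had $\langle z-x_n,x_n-y_n\rangle>0$, then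
\[
|x_n+s(z-x_n)-y_n|^2=|x_n-y_n|^2+2s\langle z-x_n,x_n-y_n\rangle+s^2|z-x_n|^2
\]
would exceed $|x_n-y_n|^2$ for small $s>0$, a contradiction. So $\langle z-x_n,x_n-y_n\rangle\le0$ for all $z\in K_n$. Exchanging the roles of $x_n$ and $y_n$, we also get $\langle z-y_n,y_n-x_n\rangle\le0$. By \eqref{eq:slab}, $x_ny_n$ is a double normal of $K_n$. Its length tends to $|x-y|$, a contradiction.
\end{proof}

\begin{lemma}[Inserting caps]\label{lem:insert}
Let $K_0\in\mathcal K$ have a double normal $xy$ of length $\ell=2a_0$ with direction $e$, and put the origin at its midpoint. Let $\tau>0$ and $a=a_0+\tau$. There is a convex body $K_1$ with $0\in\operatorname{int}K_1$, with Hausdorff distance at most $\tau+\sqrt{2a\tau}$ from $K_0$, that satisfies \eqref{eq:cap} for this $a$ and some $\omega\in(0,1]$.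
\end{lemma}

\begin{proof}
We have $x=a_0e=-y$ and $K_0\subset\{|\langle z,e\rangle|\le a_0\}$. Let
\[
C_\pm=\{z:|z|\le a,\ \pm\langle z,e\rangle\ge a_0\},\qquad K_1=\operatorname{conv}(K_0\cup C_+\cup C_-).
\]
For $z\in C_\pm$, $|z\mp ae|^2\le2a^2-2aa_0=2a\tau$, and $\pm ae$ is at distance $\tau$ from $\pm a_0e\in K_0$. This gives the bound on the distance. Since $C_+$ has interior points and $C_-=-C_+$, we have $0\in\operatorname{int}K_1$.

Let $R=\max_{K_0}|z|$. As $u(0)=e$ and $a_0/a<1$, there is $\omega\in(0,1]$ such that for $|t|<\omega$ the vector $u=u(t)$ satisfies $|u-e|<\tau/R$ and $\langle u,e\rangle\ge a_0/a$. The second inequality says $\pm au\in C_\pm\subset K_1$. By the first, $\langle z,\pm u\rangle\le a_0+R|u-e|<a$ on $K_0$, and $\langle z,\pm u\rangle\le|z|\le a$ on $C_+\cup C_-$. So $K_1$ lies in $\{|\langle z,u\rangle|\le a\}$ and contains $\pm au$, whence $g_1(\pm u)=1/a$.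
\end{proof}

For an open interval $I\subset(0,\infty)$ with rational endpoints and $m\in\mathbb N$, let $F_I=\{K\in\mathcal K:\operatorname{sp}(K)\cap I\ne\emptyset\}$, and let $G_{I,m}$ be the \emph{interior} of the set of all $K\in\mathcal K$ for which there is $\kappa\in(0,\frac1m)$ such that $\operatorname{sp}(K)\cap I$ contains at least $\kappa^{-(s_d-1/m)}$ points with mutual distances at least $\kappa$.

\begin{proposition}\label{prop:dense}
$F_I\subset\overline{G_{I,m}}$ for all $I$ and $m$.
\end{proposition}

\begin{proof}
Let $K_0\in F_I$ have a double normal of length $\ell\in I$, and let $\beta>0$. We find an element of $G_{I,m}$ within $\beta$ of $K_0$. The parameters are fixed in the order $q$, $r$, $\tau$, $\omega$, $\sigma$, $\varepsilon$; only then is $n$ chosen, large.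

\emph{Choice of $q$.} As $q\uparrow\min\{\frac14,2^{-d}\}$, $s(q)\to\frac{d\log2}{\log\max\{4,2^d\}}=s_d$. So we can fix $q<\frac14$ with $2^dq<1$ and $s(q)>s_d-\frac1m$. Let $r$, $\theta$, $\varphi_k$ be as in Section~\ref{sec:stairs}.

\emph{The functions.} Let $\chi\in C_c^\infty(\operatorname{int}Q)$ satisfy $0\le\chi\le1$, with $\chi(t)=1$ only for $t=0$; for instance, $\chi(t)=\exp\big(1-\frac1{1-16|t|^2}\big)$ for $|t|<\frac14$ and $\chi(t)=0$ otherwise. Define
\[
\Phi^{(n)}=\sum_{k=1}^n\varphi_k+r^{2n}\sum_{|w|=n}\chi\circ S_w^{-1}.
\]
By \eqref{eq:plateau} and \eqref{eq:nest},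
\begin{equation}\label{eq:peak}
\Phi^{(n)}=v_n(w)+r^{2n}\,\chi\circ S_w^{-1}\quad\text{on }S_w(Q),\qquad|w|=n .
\end{equation}
So $S_w(0)$ is a strict local maximum of $\Phi^{(n)}$, with value $v_n(w)+r^{2n}$. By Lemma~\ref{lem:T}(a) these $2^{dn}$ values have mutual distances at least $\gamma q^n$. The terms $\chi\circ S_w^{-1}$ have disjoint supports and derivatives of order $j\le2$ bounded by $r^{-jn}\sup\|D^j\chi\|$, which the factor $r^{2n}$ compensates. Together with \eqref{eq:cost} this yields
\[
\|\Phi^{(n)}\|_{C^2}\le\|\theta\|_{C^2}\sum_{k\ge1}(q/r^2)^k+\|\chi\|_{C^2}=:M_0\qquad\text{for all }n.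
\]

\emph{The bodies.} Choose $\tau>0$ so small that the body $K_1$ of Lemma~\ref{lem:insert} is within $\beta/2$ of $K_0$ and $2a=\ell+2\tau\in I$. Let $\omega$ be as in that lemma, choose $\sigma>0$ with $\sigma\sqrt d<\omega$, and put $\varphi^{(n)}(t)=\Phi^{(n)}(t/\sigma)$. These functions are non-negative and supported in $\sigma Q\subset\{|t|<\omega\}$. As $\sigma<1$, they satisfy $\|\varphi^{(n)}\|_{C^2}\le M:=M_0/\sigma^2$ for all $n$. Now fix $\varepsilon\le\frac1{15aM}$ with $2a^2\varepsilon M\le\beta/2$ and $J:=[2a,2a+2a^2\varepsilon M]\subset I$. By Lemma~\ref{lem:body}, for every $n$ the body $K_{\varepsilon,n}$ built from $K_1$ and $\varphi^{(n)}$ is convex and within $\beta$ of $K_0$.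

\emph{The lengths.} By Lemma~\ref{lem:critical}(ii), each strict local maximum $\sigma S_w(0)$ gives a pair of points of $K_{\varepsilon,n}$ as in Lemma~\ref{lem:stable}, with distance $a+\rho(v_n(w)+r^{2n})$. By \eqref{eq:rho}, these $2^{dn}$ distances lie in $J$ and are mutually separated by at least $\varepsilon a^2\gamma q^n$. Put $\kappa_n=\frac12\varepsilon a^2\gamma q^n$. Apply Lemma~\ref{lem:stable} to each of the $2^{dn}$ pairs, with an $\eta>0$ that is at most $\frac12\kappa_n$ and at most the distance from $J$ to the complement of $I$. Every body in some neighborhood of $K_{\varepsilon,n}$ then has at least $2^{dn}$ lengths of double normals in $I$, at mutual distances at least $2\kappa_n-2\eta\ge\kappa_n$. As $\varepsilon,a,\gamma$ do not depend on $n$,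
\[
\frac{\log2^{dn}}{\log(1/\kappa_n)}\longrightarrow\frac{d\log2}{\log(1/q)}=s(q)>s_d-\frac1m .
\]
So $2^{dn}\ge\kappa_n^{-(s_d-1/m)}$ and $\kappa_n<\frac1m$ for large $n$, and then $K_{\varepsilon,n}\in G_{I,m}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Proposition~\ref{prop:dense}, $F_I\setminus G_{I,m}\subset\overline{G_{I,m}}\setminus G_{I,m}$. The boundary of an open set is nowhere dense. So most $K$ lie in none of the countably many sets $F_I\setminus G_{I,m}$. Let $K$ be such a body.

If $\operatorname{sp}(K)\cap I\ne\emptyset$ for an interval $I\subset(0,\infty)$ with rational endpoints, then $K\in G_{I,m}$ for every $m$. So there is $\kappa_m<\frac1m$ with $N_{\kappa_m/2}(\operatorname{sp}(K)\cap I)\ge\kappa_m^{-(s_d-1/m)}$, since a set of diameter at most $\kappa_m/2$ contains at most one of the separated points. Letting $m\to\infty$ we get $\overline{\dim}_B(\operatorname{sp}(K)\cap I)\ge s_d$.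

Now let $\operatorname{sp}(K)\subset\bigcup_iF_i$ with bounded sets $F_i$. The set $\operatorname{sp}(K)$ is not empty, and it is compact by Section~\ref{sec:upper}. By Baire's theorem in $\operatorname{sp}(K)$, one of the closed sets $\overline{F_i}\cap\operatorname{sp}(K)$ has interior points relative to $\operatorname{sp}(K)$: there are $i$ and an open interval $I\subset(0,\infty)$ with rational endpoints such that $\emptyset\ne\operatorname{sp}(K)\cap I\subset\overline{F_i}$. Hence $\overline{\dim}_BF_i=\overline{\dim}_B\overline{F_i}\ge s_d$. By \eqref{eq:pack}, $\dim_P\operatorname{sp}(K)\ge s_d$, and Proposition~\ref{prop:upper} gives equality.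
\end{proof}

\begin{thebibliography}{9}
\bibitem{Falconer} Falconer, \emph{Fractal Geometry}.
\bibitem{RRVZ} Alain Rivi\`ere, Jo\"el Rouyer, Costin V\^ilcu, and Tudor Zamfirescu, \emph{Double normals of most convex bodies}, arXiv:1804.07015 (2018).
\end{thebibliography}

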